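# Circle actions of regularity $C^{1,\tau}$ and the mapping class groups of $S_{1,2}$ and $S_{0,5}$

## 1. The theorem for the two surfaces of complexity two

**Theorem 1.** Let $S$ be the twice-punctured torus $S_{1,2}$ or the five-times punctured sphere $S_{0,5}$, and let $\tau>0$. No finite index subgroup of $\mathrm{Mod}(S)$ has a faithful $C^{1,\tau}$ action on $S^1$ (or on $[0,1]$).

Let us unpack the words. For an orientable surface $S$ of genus $g$ with $n$ punctures, $\mathrm{Mod}(S)$ is the group of isotopy classes of homeomorphisms of $S$ that preserve the punctures pointwise, and $\xi(S)=3g-3+n$ is the complexity. A $C^{1,\tau}$ diffeomorphism, $\tau\in(0,1]$, is a $C^1$ diffeomorphism whose derivative is $\tau$-Hölder: $|g'(x)-g'(y)|\le \mathrm{const}\cdot|x-y|^\tau$. All diffeomorphisms here preserve orientation. A faithful $C^{1,\tau}$ action of a group $H$ is an injective homomorphism from $H$ to the group of such diffeomorphisms of $S^1$ (or $[0,1]$).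

In plain words: even after passing to a subgroup of finite index, can we realize the symmetries of the surface as transformations of a circle that are slightly smoother than $C^1$? The theorem says no for these two surfaces, however small $\tau$ is.

The problem is posed in Kim, Koberda and Rivas, "Virtual critical regularity of mapping class group actions on the circle", arXiv:2104.15073 (2021), which quotes the other complexities: if $\xi(S)\ge3$ and $\tau>0$, no finite index subgroup of $\mathrm{Mod}(S)$ has a faithful $C^{1,\tau}$ action on $S^1$; if $\xi(S)\le 1$, then $\mathrm{Mod}(S)$ is virtually free and some finite index subgroup acts faithfully by $C^\infty$ diffeomorphisms. The equation $3g-3+n=2$ has only the solutions $(0,5)$ and $(1,2)$. So Theorem 1, together with these quoted results, gives: some finite index subgroup of $\mathrm{Mod}(S)$ has a faithful $C^{1,\tau}$ action on $S^1$ for some $\tau>0$ if and only if $\xi(S)\le 1$.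

**Standing conventions.** $X$ is $S^1$ (of length $1$) or $[0,1]$. An *interval* is a nonempty open arc different from $S^1$ if $X=S^1$ (possibly $S^1\setminus\{pt\}$, whose closure is then cut open at the point), and a nonempty open subinterval of $(0,1)$ if $X=[0,1]$. We write $\mathrm{supp}\,W=\overline{\{x:Wx\ne x\}}$, $U_g=\{x:gx\ne x\}$, $F^{(0)}=F$, $F^{(i+1)}=[F^{(i)},F^{(i)}]$, and $C_H(W)$ for the centralizer of $W$ in $H$. If $g$ is a $C^{1,\tau}$ diffeomorphism of $X$, then $g'$ is bounded away from $0$, so $\log g'$ is $\tau$-Hölder. Since $C^{1,\tau}\subset C^{1,\tau'}$ for $\tau'<\tau$, we may and do assume $0<\tau<1$. Put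
$$r=\frac{\tau}{1-\tau},\qquad d=d(\tau)\ge1\text{ an integer with }\Big(1+\frac r2\Big)^d>\frac1\tau,\qquad k=k(\tau)=d+1 .$$
For instance, for $\tau=1/2$ we have $r=1$, and $d=2$, $k=3$ will do, because $(3/2)^2=9/4>2$.

## 2. Right-angled Artin groups, and which of them can act

**Definition.** Let $\Lambda$ be a finite graph. The right-angled Artin group (RAAG) $A(\Lambda)$ is generated by the vertices of $\Lambda$, with the relations that adjacent vertices commute. Condition **(L)**: every vertex of $\Lambda$ has two distinct non-adjacent neighbours.

If $\Lambda$ has no edges, $A(\Lambda)$ is free; if $\Lambda$ is complete, it is free abelian. The cycles $C_4$ and $C_5$ satisfy (L). A triangle does not (the two neighbours of a vertex are adjacent), nor does a path on four vertices (an end vertex has one neighbour).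

**Theorem 2.** Let $\Lambda=\Lambda_1\sqcup\Lambda_2$ be a disjoint union (no edges between the parts) of nonempty finite graphs, satisfying (L). Then $A(\Lambda)$ has no faithful $C^{1,\tau}$ action on $S^1$ or $[0,1]$, for any $\tau>0$.

Both hypotheses matter. Here are the two smallest tests.

**Example (two points, no edges).** This $\Lambda$ is a disjoint union, but (L) fails. The matrices $a=\begin{pmatrix}1&2\\0&1\end{pmatrix}$ and $b=\begin{pmatrix}1&0\\2&1\end{pmatrix}$ act on $\mathbb R\cup\{\infty\}$ by $x\mapsto x+2$ and $1/x\mapsto 1/x+2$. Nonzero powers of $a$ map $\{|x|<1\}$ into $\{|x|>1\}$, and nonzero powers of $b$ map $\{|x|>1\}\cup\{\infty\}$ into $\{|x|<1\}$, so by ping-pong $a,b$ generate a free group. No nontrivial word in $a,b$ equals $-I$, since its square would be $I$ and free groups are torsion free. Hence $F_2$ acts faithfully, even real analytically, on the circle $\mathbb{RP}^1$.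

**Example ($C_4$).** This $\Lambda$ satisfies (L), but it is connected. Here $A(C_4)=F_2\times F_2$, one factor for each pair of opposite vertices. It acts faithfully by $C^\infty$ diffeomorphisms on $[0,1]$: let one factor act on $[0,1/2]$ and the other on $[1/2,1]$. For this we need a faithful $C^\infty$ action of $F_2$ on $[0,1]$ with support inside $(0,1)$. Let $w\neq1$ be a reduced word of length $n$. The set of pairs $(a,b)\in SL_2(\mathbb R)^2$ with $w(a,b)=\pm I$ is a union of two zero sets of analytic functions on a connected analytic manifold, neither of which contains the pair of the previous example; so it has empty interior, and there are pairs outside it as close to $(I,I)$ as we like. Lift such a pair to $\mathbb R$, the universal cover of $\mathbb{RP}^1$ with deck translation $x\mapsto x+1$: we get $\tilde a=\mathrm{id}+p_a$, $\tilde b=\mathrm{id}+p_b$ with $p_a,p_b$ periodic and small in any prescribed $C^s$ norm, and $w(\tilde a,\tilde b)$ moves some $x\in[0,1]$. If $|p_a|,|p_b|\le1/2$, the successive images of $x$ under the letters of $w$ stay in $[-n,n+1]$. So nothing changes along this path if we replace $p_a,p_b$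 by $\chi p_a,\chi p_b$, where $\chi$ is a fixed bump function equal to $1$ on $[-n,n+1]$ and supported inside $[-n-1,n+2]$. Now enumerate the nontrivial reduced words as $w_1,w_2,\dots$, take disjoint closed intervals $J_l\subset[1/4,3/4]$ converging to a point, and rescale the construction for $w_l$ affinely to $J_l$. Having fixed $J_l$ and $\chi$, choose the pair so close to $(I,I)$ that after rescaling the displacements have all derivatives of order $\le l$ bounded by $2^{-l-1}$. The sums of the displacements over $l$ converge in every $C^s$ and have first derivative at least $-1/2$, so we obtain two $C^\infty$ diffeomorphisms, and each word $w_l$ acts nontrivially on $J_l$.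

**Standard facts about $H=A(\Lambda)$.** We shall use the following.

* (R1) $H$ is torsion free and has a finite-dimensional $K(\pi,1)$, the Salvetti complex. Hence it contains no free abelian group of infinite rank (a subgroup $\mathbb Z^m$ has cohomological dimension $m$).
* (R2) For $n\ge1$, the map $v\mapsto v^n$ on vertices extends to an isomorphism $H\to\langle v^n: v\in V\rangle$. It extends to a homomorphism because commuting generators have commuting powers. The normal form theorem says that a nonempty word $v_1^{e_1}\cdots v_l^{e_l}$, $e_i\neq0$, is nontrivial if there are no $i<j$ with $v_i=v_j$ and $v_i$ equal or adjacent to all $v_t$, $i<t<j$. Every element has such an expression (take $l$ minimal), and the condition does not involve the exponents; so multiplying the exponents by $n$ keeps a nontrivial element nontrivial.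
* (R3) Two distinct non-adjacent vertices generate a free group of rank two.

## 3. Two pentagons of curves: Theorem 2 implies Theorem 1

It suffices to find $A(\Lambda)$, with $\Lambda$ as in Theorem 2, inside every finite index subgroup of $\mathrm{Mod}(S)$. The graph is $\Lambda=C_5\sqcup C_5$. Below, $i(\cdot,\cdot)$ is the geometric intersection number, and the disjointness graph of a family of curves joins two curves when they can be made disjoint.

**Step 1: a pentagon in $S_{0,5}$.** We want five pairwise non-isotopic essential curves with disjointness graph $C_5$. Put the punctures $p_1,\dots,p_5$ at the vertices of a convex pentagon and let $\alpha_i$ be the boundary of a neighbourhood of the side $p_ip_{i+1}$ (indices mod $5$). The curves $\alpha_i,\alpha_{i+2}$ are disjoint, since the sides are. The $\alpha_i$ induce different partitions of the punctures, so they are pairwise non-isotopic. Finally $\alpha_i,\alpha_{i+1}$ cannot be made disjoint: if two curves are disjoint, then some side of one is disjoint from some side of the other, but the four intersections of a side of $\alpha_i$ with a side of $\alpha_{i+1}$ contain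 the punctures $\{p_{i+1}\}$, $\{p_i\}$, $\{p_{i+2}\}$, $\{p_{i+3},p_{i+4}\}$ respectively. The graph "$i$ is joined to $i\pm2$" is a pentagon.

**Step 2: a pentagon in $S_{1,2}$.** Same aim. On the torus $\mathbb R^2/\mathbb Z^2$ punctured at $(\frac14,\frac12)$ and $(\frac34,\frac12)$, let $c_1=\{x=0\}$, $c_3=\{x=\frac12\}$, $c_2=\{y=0\}$. Then $i(c_1,c_2)=i(c_2,c_3)=1$, $c_1\cap c_3=\emptyset$, and $c_1\cup c_3$ cuts the torus into two annuli with one puncture each, so $c_1\not\simeq c_3$ (disjoint isotopic curves would cobound an annulus without puncture). Let $\delta=\partial N(c_1\cup c_2)$ and $\epsilon=\partial N(c_2\cup c_3)$. Each bounds a one-holed torus without punctures ($\Sigma_\delta$, $\Sigma_\epsilon$) on one side and a twice-punctured disc on the other, so each is essential. The pairs $(c_1,c_3),(c_3,\epsilon),(\epsilon,c_2),(c_2,\delta),(\delta,c_1)$ are disjoint, and these five edges form a pentagon. The five other pairs must be shown to intersect essentially.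

* $(c_1,c_2)$ and $(c_2,c_3)$ have intersection number $1$.
* $(c_1,\epsilon)$: suppose $i(c_1,\epsilon)=0$. Every simple closed curve in the twice-punctured disc separates, and $c_1$ does not, so $c_1$ is isotopic to a curve $c_1'\subset\Sigma_\epsilon$. Also $c_3\subset\Sigma_\epsilon$. Since $i(c_1,c_3)=0$, the algebraic intersection number of $c_1'$ and $c_3$ vanishes; in a one-holed torus nonseparating simple closed curves are classified by their slope, and two of them with algebraic intersection number $0$ have the same slope. So $c_1\simeq c_1'\simeq c_3$, a contradiction. The pair $(c_3,\delta)$ is the same by symmetry.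
* $(\delta,\epsilon)$: suppose $i(\delta,\epsilon)=0$. Then $\epsilon$ is isotopic to a separating curve in the one-holed torus $\Sigma_\delta$, or to a curve in the complementary twice-punctured disc. In either piece such a curve is inessential in $S$ or parallel to $\delta$; as $\epsilon$ is essential, $\epsilon\simeq\delta$. Then $i(c_1,\epsilon)=i(c_1,\delta)=0$, contradicting the previous item.

The five curves are pairwise non-isotopic: $c_1,c_2,c_3$ are nonseparating and $\delta,\epsilon$ separating; $c_1\not\simeq c_3$; and $c_2$ is distinguished from $c_1,c_3$, and $\delta$ from $\epsilon$, by nonzero intersection number.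

**Step 3: two pentagons far apart.** The purpose is to make the graph disconnected. Let $\mathcal P$ be the pentagon of curves and $\varphi\in\mathrm{Mod}(S)$ a pseudo-Anosov class. Then $i(\alpha,\varphi^m\beta)\to\infty$ as $m\to\infty$ for all essential curves $\alpha,\beta$ (Fathi–Laudenbach–Poénaru). So for $m$ large every curve of $\mathcal P$ meets every curve of $\varphi^m\mathcal P$ essentially; the ten curves $\mathcal P\cup\varphi^m\mathcal P$ are then pairwise non-isotopic and their disjointness graph is $C_5\sqcup C_5$.

**Step 4: powers of twists inside $G$.** By Koberda (GAFA 22 (2012), Thm 1.1), for all sufficiently large $n$ the $n$-th powers of the Dehn twists about finitely many pairwise non-isotopic curves generate a RAAG on the disjointness graph of the curves, with the twist powers as vertex generators. Hence for all large $n$ the $n$-th powers of our ten twists generate a copy of $A(C_5\sqcup C_5)$. Let $G\le\mathrm{Mod}(S)$ have finite index $D$. For each $f\in\mathrm{Mod}(S)$ two of the cosets $G,fG,\dots,f^DG$ agree, so $f^i\in G$ for some $1\le i\le D$, and so $f^n\in G$ whenever $D!$ divides $n$. Taking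 $n$ large and divisible by $D!$, we get $A(C_5\sqcup C_5)\le G$. In $C_5\sqcup C_5$ the two neighbours of each vertex are distinct and non-adjacent, so (L) holds. By Theorem 2, $G$ has no faithful $C^{1,\tau}$ action on $S^1$ or $[0,1]$. This proves Theorem 1 from Theorem 2. $\square$

From now on there are no surfaces, only Theorem 2.

## 4. Groups commuting with one diffeomorphism: the case $\tau=1$ and its obstruction

In $A(\Lambda)$ each vertex $v$ commutes with the group generated by its neighbours, which by (L) is far from solvable. So we ask how complicated a group commuting with one diffeomorphism $c$ can be. The answer is the analytic core of these notes.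

**Theorem 3.** Let $c$ be a $C^{1,\tau}$ diffeomorphism of $X$ and $F$ a group of $C^{1,\tau}$ diffeomorphisms of $X$ commuting with $c$. Let $I\subset X$ be an $F$-invariant interval such that either (i) $cI=I$ and $c$ has no fixed point in $I$, or (ii) the intervals $c^mI$ $(m\ge0)$ are pairwise disjoint. Then $F^{(k)}$ acts trivially on $I$.

The natural first attempt is the case of Lipschitz derivative, where a classical argument (Kopell's lemma) works.

**Proposition 4 (the case $\tau=1$).** Let $c$ be a $C^{1,1}$ diffeomorphism of $X$ preserving an interval $I=(p,q)$, with $c(x)<x$ on $I$. Let $f$ be a $C^1$ diffeomorphism of $X$ preserving $I$, commuting with $c$, and fixing some $z\in I$. Then $f=\mathrm{id}$ on $I$.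

*Proof.* Let $L=(cz,z)$ and let $K$ be a Lipschitz constant for $\log c'$. The intervals $c^mL=(c^{m+1}z,c^mz)$ are disjoint, so for $x,y\in L$ and $m\ge0$
$$|\log(c^m)'(x)-\log(c^m)'(y)|\le K\sum_{l<m}|c^lL|\le K. \tag{1}$$
Let $w=f^i$, $i\in\mathbb Z$. It fixes every $c^mz$, hence preserves $L$. As $c^mz\to p$, the difference quotients of $w$ at $p$ along $c^mz$ equal $1$, so $w'(p)=1$. Differentiating $wc^m=c^mw$,
$$w'(x)=w'(c^mx)\,\frac{(c^m)'(x)}{(c^m)'(wx)} . \tag{2}$$
As $m\to\infty$ the first factor tends to $w'(p)=1$ and the second is at most $e^K$ by (1). So $(f^i)'\le e^K$ on $L$ for all $i\in\mathbb Z$. If $f$ moved $x\in L$, let $T$ be the interval between $x$ and $fx$. The $f^iT\subset L$ have disjoint interiors, so $|f^iT|\to0$ as $i\to\infty$, while $|T|=|f^{-i}(f^iT)|\le e^K|f^iT|$, a contradiction. So $f=\mathrm{id}$ on $L$ and, commuting with $c$, on all of $I=\bigcup_{m\in\mathbb Z}c^m\big((cz,z]\big)$. $\square$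

So for $\tau=1$, in case (i), every element of $F$ that is nontrivial on $I$ has no fixed point in $I$, and Hölder's theorem on groups acting freely on a line says that $F|_I$ is abelian.

Where does this stop for $\tau<1$? At exactly one place: in (1), the bound becomes $K\sum_{l<m}|c^lL|^\tau$. Disjointness gives $\sum|c^lL|\le1$ but for the $\tau$-th powers only
$$\sum_{l<m}|c^lL|^\tau\le m^{1-\tau},$$
which is unbounded. The sum really can diverge: let $c(x)=x/(1+x)$ on $[0,\frac12]$, extended to a smooth diffeomorphism of $[0,1]$ with $c(x)<x$ on $(0,1)$. Then $c^m(\frac12)=\frac1{m+2}$, and for $L=(\frac13,\frac12)$ we get $|c^mL|=\frac{1}{(m+2)(m+3)}$, so $\sum_m|c^mL|^\tau=\infty$ for $\tau\le\frac12$. (This particular $c$ is smooth and has bounded distortion on $L$; what fails is the estimate that the $C^{1,\tau}$ hypothesis supplies.)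

## 5. Detours through a grid of disjoint intervals

Suppose there is a second diffeomorphism $h$ commuting with $c$ such that all intervals $I(m,n)=c^mh^nL$, $m,n\ge0$, are pairwise disjoint. To compute $(c^{m'-m})'$ on $c^mL$ we need not walk along the bottom row $n=0$ of this grid. Since
$$c^{m'-m}=h^{-n}c^{m'-m}h^n,$$
we may climb $n$ steps, walk along row $n$, and climb down. The same map is written as a longer word in generators, but the intervals met on the way may be much smaller, because the grid has many more disjoint intervals in the same total length. We do not know which row is cheap, so we average.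

Let us do the numbers. Let $m$ be uniform in $[2^{j-1},2^j)$, $m'$ uniform in $[2^j,2^{j+1})$, $n$ uniform in $\{0,\dots,X_1-1\}$ with $X_1\approx2^{jx}$. For $Q$ disjoint intervals, Hölder's inequality gives
$$\sum|J|^\tau\le Q^{1-\tau}\Big(\sum|J|\Big)^\tau\le Q^{1-\tau}. \tag{3}$$
The walk costs on average at most $X_1^{-1}(2^{j+1}X_1)^{1-\tau}\approx2^{j(1-\tau-\tau x)}$. The climb costs on average at most $2^{-(j-1)}(2^{j-1}X_1)^{1-\tau}\approx2^{j(x(1-\tau)-\tau)}$. Both decay geometrically in $j$ if $\frac{1-\tau}\tau<x<\frac\tau{1-\tau}$, and such an $x$ exists exactly when $\tau>\frac12$. For smaller $\tau$ we use $d$ climbing directions $h_1,\dots,h_d$. They must each commute with $c$, but not with each other.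

**Lemma 5.** Let $c,h_1,\dots,h_d$ be $C^{1,\tau}$ diffeomorphisms of $X$, with $c$ commuting with all $h_i$, and let $L$ be an interval such that the intervals $I(m,n)=c^mh_1^{n_1}\cdots h_d^{n_d}L$, $(m,n)\in\mathbb Z_{\ge0}^{1+d}$, are pairwise disjoint. Then there are $m_j\to\infty$ and $C$ with
$$|\log(c^{m_j})'(x)-\log(c^{m_j})'(y)|\le C\qquad\text{for all }x,y\in L\text{ and all }j.$$

*Proof.* **Step 1: choosing the climbing heights.** We need exponents that make each climb cheap relative to the climbs done before it, and the walk cheap at the end. Define $x_d,x_{d-1},\dots,x_1>0$ successively by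
$$x_i=\frac r2S_{i+1},\qquad S_{i+1}=1+x_{i+1}+\dots+x_d\quad(S_{d+1}=1).$$
Then $S_i=S_{i+1}+x_i=(1+\frac r2)S_{i+1}$, so $S_1=(1+\frac r2)^d>\frac1\tau$ and
$$x_1+\dots+x_d>\frac1\tau-1=\frac{1-\tau}\tau=\frac1r.$$
For $j\ge1$ put $X_i=X_i(j)=\lceil2^{jx_i}\rceil$.

**Step 2: the random path.** We describe a path of intervals from $L$ to $c^{m_J}L$ whose composition is $c^{m_J}$. Choose independently: for $j\ge0$, $m_j$ uniform among the $2^j$ integers of $[2^j,2^{j+1})$ (so $m_0=1$, and $m_{j-1}<m_j$); and for $j\ge1$, $1\le i\le d$, $n_i=n_i^{(j)}$ uniform in $\{0,\dots,X_i-1\}$. Loop $j$ ($j\ge1$) starts at $c^{m_{j-1}}L$: apply $h_d$ $n_d$ times, then $h_{d-1}$ $n_{d-1}$ times, and so on, lastly $h_1$ $n_1$ times; then $c$ $(m_j-m_{j-1})$ times; then $h_1^{-1}$ $n_1$ times, $h_2^{-1}$ $n_2$ times, and so on, lastly $h_d^{-1}$ $n_d$ times. As $c$ commutes with the $h_i$, the composition of loop $j$ is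
$$h_d^{-n_d}\cdots h_1^{-n_1}\,c^{m_j-m_{j-1}}\,h_1^{n_1}\cdots h_d^{n_d}=c^{m_j-m_{j-1}},$$
and it ends at $c^{m_j}L$. Moving powers of $c$ to the left, the intervals to which a generator is applied in loop $j$ are:

* up: $I(m_{j-1};0,\dots,0,t,n_{i+1},\dots,n_d)$, $1\le i\le d$, $0\le t<n_i$ ($t$ in place $i$);
* middle: $I(l,n)$, $m_{j-1}\le l<m_j$;
* down: $I(m_j;0,\dots,0,t,n_{i+1},\dots,n_d)$, $1\le i\le d$, $1\le t\le n_i$.

Let $\Sigma_j$ be the sum of $|J|^\tau$ over these intervals.

**Step 3: expected cost.** We show $E\sum_j\Sigma_j<\infty$. In the up-sum for the index $i$, the vector $(m_{j-1},n_{i+1},\dots,n_d)$ is uniform on a set of $2^{j-1}X_{i+1}\cdots X_d$ elements, and $0\le t<X_i$. All intervals occurring for the various vectors and $t$ are disjoint, so by (3) the expectation is at most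
$$\frac{(2^{j-1}X_iX_{i+1}\cdots X_d)^{1-\tau}}{2^{j-1}X_{i+1}\cdots X_d}=X_i^{1-\tau}(2^{j-1}X_{i+1}\cdots X_d)^{-\tau}\le\mathrm{const}\cdot2^{j(x_i(1-\tau)-\tau S_{i+1})},$$
where we used $2^{jx_i}\le X_i\le2\cdot2^{jx_i}$. Since $x_i(1-\tau)=\frac\tau2S_{i+1}$, the exponent is $-j\tau S_{i+1}/2<0$. For the down-sum, $(m_j,n_{i+1},\dots,n_d)$ is uniform on $2^jX_{i+1}\cdots X_d$ elements and $1\le t\le X_i-1$, so the same bound holds with $2^j$ in place of $2^{j-1}$. In the middle sum $0\le l<2^{j+1}$ and $n$ is uniform on $\prod X_i$ elements, so its expectation is at most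
$$\Big(\prod X_i\Big)^{-1}\Big(2^{j+1}\prod X_i\Big)^{1-\tau}=2^{(j+1)(1-\tau)}\Big(\prod X_i\Big)^{-\tau}\le\mathrm{const}\cdot2^{j((1-\tau)-\tau\sum x_i)},$$
and the exponent is negative because $\sum x_i>(1-\tau)/\tau$. There are $2d+1$ such sums for each $j$, each bounded by a geometric sequence. So $E\sum_j\Sigma_j<\infty$.

**Step 4: one good path.** Some realization of the random choices has $\sum_j\Sigma_j<\infty$. Fix it. Let $K$ be a common $\tau$-Hölder constant for $\log g'$, $g\in\{c,h_1^{\pm1},\dots,h_d^{\pm1}\}$. Start with $L\to cL=c^{m_0}L$ and follow loops $1,\dots,J$; the composition is $c^{m_J}$. By the chain rule, for $x,y\in L$ the difference $\log(c^{m_J})'(x)-\log(c^{m_J})'(y)$ is a sum, over the generators applied, of differences of $\log g'$ at two points of the current interval. So it is at most $K(|L|^\tau+\sum_j\Sigma_j)=:C$ in absolute value. Also $m_j\ge2^j\to\infty$. $\square$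

To use Lemma 5 we must produce the grid. It will come from one of two sources: a free semigroup in $F$, or a long chain of iterated commutators.

## 6. Proof of Theorem 3

In case (i) we replace $c$ by $c^{-1}$ if necessary and assume $c(x)<x$ on $I=(p,q)$. Elements of $F$ act on $I$ by increasing homeomorphisms, and each $g\in F$ preserves every component of $I\setminus\mathrm{Fix}(g)$.

**Definition.** An interval $J\subset I$ is *$c$-free* if the $c^mJ$, $m\ge0$, are pairwise disjoint.

In case (ii) every subinterval of $I$ is $c$-free. In case (i), for example $c(x)=x/(2-x)$ on $I=(0,1)$, the interval $(cy,y)$ is $c$-free and $(c^2y,y)$ is not.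

**(\*)** *If $w\in F$, and in case (i) $w$ has a fixed point in $I$, then $w'(c^mx)\to1$ as $m\to\infty$ for all $x\in I$.*

In case (i), if $wz=z\in I$, then $w$ fixes $c^mz$ for all $m$; as $c^mz\to p$, we get $wp=p$ and, from the difference quotients, $w'(p)=1$; and $c^mx\to p$. In case (ii), $w$ preserves $c^mI$ since $wc^mI=c^mwI=c^mI$. It fixes the endpoints, so $w'=1$ somewhere on $c^mI$ by the mean value theorem. Disjointness gives $|c^mI|\to0$, and uniform continuity of $w'$ does the rest.

Equation (2) holds for every $w\in F$.

**Lemma 6 (no crossing).** There are no $u,v\in F$ and interval $K\subset I$ with $uK,vK\subset K$ and $uK\cap vK=\emptyset$.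

*Proof.* Suppose there are.

**Step 1: making $K$ small.** We arrange that $K$ is $c$-free and $\overline K\subset I$. Of the four disjoint intervals $uuK,uvK,vuK,vvK\subset K$ one, call it $wK$, lies between two others, so $\overline{wK}\subset I$. In case (i) fix $y_0\in I$. The set $\{c^iy_0\}_{i\in\mathbb Z}$ accumulates only at $p$ and $q$, so it meets the compact set $\overline{wK}\subset I$ in finitely many points. For $n$ large, one of the $2^n$ disjoint intervals $w\omega K\subset wK$ ($\omega$ a word of length $n$ in $u,v$) contains none of them; it lies in some $(c^{i+1}y_0,c^iy_0)$ and is $c$-free. In case (ii) take $\omega$ empty. Put $\rho=w\omega$ and replace $(u,v,K)$ by $(\rho u\rho^{-1},\rho v\rho^{-1},\rho K)$, which has the same properties, since $\rho u\rho^{-1}(\rho K)=\rho uK$.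

**Step 2: a free semigroup with a wandering interval.** We want an interval $L$ whose images under all words, including the empty one, are disjoint. Let $U=u^2$, $V=v$, $L=uvK\subset K$. Then $UK\subset uK$ and $VK=vK$ are disjoint subsets of $K$, and $L$ is disjoint from $UK=u(uK)$ and from $VK$ (as $L\subset uK$). Let $\omega\ne\omega'$ be words in the free monoid on $U,V$. Then $\omega L\cap\omega'L=\emptyset$: cancel the common prefix; either one word is now empty and the other maps $L$ into $UK\cup VK$, which is disjoint from $L$, or the first letters differ and the images lie in $UK$ and $VK$ respectively.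

**Step 3: the grid.** Let $h_i=U^iV$, $1\le i\le d$. Reading a word $h_1^{n_1}\cdots h_d^{n_d}$ from the left and cutting after each $V$ recovers its blocks, so distinct $n$ give distinct words in $U,V$. Hence the intervals $h_1^{n_1}\cdots h_d^{n_d}L$ are pairwise disjoint for distinct $n$. They lie in $K$, and the $c^mK$ are pairwise disjoint. So the $c^mh_1^{n_1}\cdots h_d^{n_d}L$ are pairwise disjoint, and Lemma 5 applies to $L$.

**Step 4: too many large intervals.** Put $U'=(uv)U(uv)^{-1}$, $V'=(uv)V(uv)^{-1}$. Then $U'L=uvUK$ and $V'L=uvVK$ are disjoint subintervals of $L=uvK$. So every word $\omega$ in $U',V'$ maps $L$ into $L$, hence has a fixed point in $\overline L\subset\overline K\subset I$, and (\*) applies to it. Let $x\in L$; then $\omega x\in L$ too. Take $m=m_j\to\infty$ in (2): the first factor tends to $1$ and the second is at least $e^{-C}$. So $\omega'\ge e^{-C}$ on $L$ and $|\omega L|\ge e^{-C}|L|$. But the $2^n$ words of length $n$ in $U',V'$ have pairwise disjoint images in $L$, so $2^ne^{-C}\le1$ for all $n$, which is absurd. $\square$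

**Notation.** For $g\in F$ and $y\in I$ with $gy\ne y$, let $I_g(y)$ be the component of $I\setminus\mathrm{Fix}(g)$ containing $y$.

**Lemma 7.** Let $g\in F$, $gy\ne y$, $I'=I_g(y)$.

(a) For $h\in F$: $hI'=I'$ or $hI'\cap I'=\emptyset$.

(b) Let $S=\mathrm{Stab}_F(I')$ and $B=\{s\in S:\mathrm{Fix}(s)\cap I'\ne\emptyset\}$. Then $B$ is a normal subgroup of $S$ and $S/B$ is abelian.

(c) If $E\le F$ and $f\in[E,E]$ moves $y\in I$, there is $h\in E$ such that the intervals $h^nI_f(y)$, $n\in\mathbb Z$, are pairwise disjoint and contained in $I_h(y)$.

*Proof.* **Part (a): overlapping components produce a crossing.** Suppose $hI'$ and $I'$ meet and differ. Then an endpoint of one lies in the other; replacing $h$ by $h^{-1}$ if needed, an endpoint $z$ of $J:=hI'$ lies in $I'$. Now $J$ is a component of $I\setminus\mathrm{Fix}(\tilde g)$ with $\tilde g=hgh^{-1}$, and $z\in I$, so $\tilde gz=z$. By symmetry let $J=(z,\beta')$. Replace $g$, and independently $\tilde g$, by inverses so that $gz>z$ and $\tilde gx<x$ on $J$. All $g^Nz$ lie in $I'$.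

Case A: $\beta'\le g^Nz$ for some $N\ge1$. Then $J\subset I'$, and $g^NJ\subset I'$ lies to the right of $g^Nz\ge\beta'$, so it is disjoint from $J$. Thus $K=I'$, $u=h$, $v=g^Nh$ satisfy $uK=J$, $vK=g^NJ$ and contradict Lemma 6.

Case B: $g^Nz<\beta'$ for all $N$. Let $w=g^2z\in J$ and $K=(z,w)$. Since $\tilde gx<x$ on $J$ and $\tilde gz=z$, we have $\tilde g^nw\to z$; choose $n$ with $\tilde g^nw<gz$. Then $u=\tilde g^n$ and $v=g\tilde g^n$ satisfy $uK\subset(z,gz)$ and $vK\subset(gz,g^2z)$, contradicting Lemma 6.

**Part (b): an Archimedean order on $S/B$.** First, $B$ is closed under products. Let $s,t\in B$ and $x\in I'$ with $tx=x$. If $sx=x$, then $st$ fixes $x$, so $st\in B$. Otherwise let $D=I_s(x)$. As $s$ preserves $I'$, it fixes those endpoints of $I'$ that lie in $I$, so $D\subset I'$; as $s$ has a fixed point in $I'$, $D\ne I'$. So an endpoint $z$ of $D$ lies in $I'$. Since $x\in tD\cap D$, part (a) gives $tD=D$, so $tz=z=sz$ and $st\in B$. Inverses and conjugation invariance in $S$ are clear.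

Let $P=\{s\in S:sx>x\ \forall x\in I'\}$. Then $S=B\sqcup P\sqcup P^{-1}$, $PP\subset P$, and $P$ is conjugation invariant in $S$. If $b\in B$ fixes $z\in I'$ and $s\in P$, then $bs\notin B$ (as $s\notin B$), and $bs(s^{-1}z)=z>s^{-1}z$, so $bs\in P$; also $sb=(sbs^{-1})s\in P$. So $P$ is a union of cosets of $B$ and defines a bi-invariant total order on $S/B$. It is Archimedean: for $s,t\in P$ and $x\in I'$, $s^nx$ tends to the right end of $I'$, so $s^nx>tx$ for some $n$. Then $t^{-1}s^nx>x$, so $t^{-1}s^n\in P\cup B$ and $t^{-1}s^{n+1}\in P$. By Hölder's theorem, a group with an Archimedean bi-invariant total order embeds in $\mathbb R$; so $S/B$ is abelian.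

**Part (c): commutators are nested in wandering intervals.** Let $I'=I_f(y)$. If all of $E$ preserved $I'$, part (b) (with $g=f$) would give $f\in[E,E]\subset B$, but $f$ has no fixed point in $I'$. So by (a) some $h\in E$ has $hI'\cap I'=\emptyset$. Then $h$ has no fixed point in $I'$, so $I'\subset I_h(y)$, and $h^nI'\subset I_h(y)$ for all $n$. Since $hI'$ lies on one side of $I'$, the intervals $h^nI'$ are arranged monotonically in $n$ and are pairwise disjoint. $\square$

**End of the proof of Theorem 3.** We turn one element of $F^{(d+1)}$ into a grid and repeat the proof of Proposition 4. Suppose $f\in F^{(d+1)}$ moves $y\in I$.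

**Step 1: $d+1$ nested scales.** Put $h_{d+1}=f$ and apply Lemma 7(c) successively with $E=F^{(d)},F^{(d-1)},\dots,F^{(0)}$; this is possible since at each stage the element just found lies in $F^{(i+1)}=[F^{(i)},F^{(i)}]$ and moves $y$. We get $h_i\in F^{(i)}$, $i=d,d-1,\dots,0$, all moving $y$, such that with $I_i:=I_{h_i}(y)$ the intervals $h_i^nI_{i+1}\subset I_i$ ($n\in\mathbb Z$) are pairwise disjoint.

**Step 2: $I_1$ is $c$-free.** This is what the last element $h_0$ is for. In case (i), $h_0I_1\cap I_1=\emptyset$ gives $I_1\ne I$, so $h_1$ fixes some $z\in I$, hence all $c^iz$, $i\in\mathbb Z$. Thus $I_1\subset(c^{i+1}z,c^iz)$ for some $i$, so $I_1$ is $c$-free and $\overline{I_1}\subset I$. In case (ii) $I_1$ is $c$-free anyway.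

**Step 3: the grid.** Let $L=I_{d+1}$. By the inclusions of Step 1, $h_1^{n_1}\cdots h_d^{n_d}L\subset I_1$. If $n\ne n'$, let $i$ be the first index with $n_i\neq n_i'$; after cancelling $h_1^{n_1}\cdots h_{i-1}^{n_{i-1}}$ the two intervals lie in $h_i^{n_i}I_{i+1}$ and $h_i^{n'_i}I_{i+1}$, which are disjoint. Together with the $c$-freeness of $I_1$, the intervals $c^mh_1^{n_1}\cdots h_d^{n_d}L$ are pairwise disjoint, and Lemma 5 applies.

**Step 4: contradiction.** We have $f^iL=L$ for $i\in\mathbb Z$, and in case (i) $f$ fixes the endpoints of $L$, which lie in $I$. So (\*) applies to $w=f^i$, and (2) along $m=m_j$ gives $(f^i)'\le e^C$ on $L$ for all $i\in\mathbb Z$. Take $x\in L$ and let $T$ be the interval between $x$ and $fx\ne x$. The $f^iT\subset L$ have disjoint interiors, so $|f^iT|\to0$ as $i\to\infty$. But $|T|=|f^{-i}(f^iT)|\le e^C|f^iT|\to0$, a contradiction. So $F^{(d+1)}=F^{(k)}$ is trivial on $I$. $\square$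

## 7. Minimal actions on a circle and contractible arcs

For the global part of Theorem 2 on the circle we need a classical description of minimal actions, with proof.

**Definition.** Let $\Gamma$ act on a circle by homeomorphisms. An arc $J$ is *contractible* if $|g_nJ|\to0$ for some $g_n\in\Gamma$.

Example. Let $SL_2(\mathbb R)$ act on the circle of rays in $\mathbb R^2$, of total length $1$. A closed arc of length less than $\frac12$ projects to a proper arc of $\mathbb{RP}^1$, which some sequence of hyperbolic matrices contracts; so it is contractible. An arc of length at least $\frac12$ contains a pair of antipodal rays, and so do all its images, so it is not. The antipodal map commutes with the action, and on the quotient $\mathbb{RP}^1$ every proper closed arc can be contracted. The next lemma says that this picture is general.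

**Lemma 8.** Let $\Gamma$ act minimally on a circle $\bar S=\mathbb R/\mathbb Z$ by orientation preserving homeomorphisms, not conjugate into the rotations. Then there is a finite order homeomorphism $\theta$ commuting with $\Gamma$, with $\langle\theta\rangle$ acting freely, such that on the circle $\tilde S=\bar S/\langle\theta\rangle$: for every proper closed arc $Q$ and nonempty open $O$ there is $g\in\Gamma$ with $gQ\subset O$.

*Proof.* **Step 1: contractible arcs exist near every point.** Suppose no nondegenerate arc is contractible. For $\varepsilon>0$ there are finitely many nondegenerate arcs such that every arc of length $\ge\varepsilon$ contains one of them, so $\inf\{|gJ|:g\in\Gamma,|J|\ge\varepsilon\}=:\eta>0$. Hence $|A|<\eta$ implies $|gA|<\varepsilon$ for all $g$ (else apply $g^{-1}$ to $gA$), and $\Gamma$ is equicontinuous. By Arzelà–Ascoli, and since inverses are equicontinuous as well, the closure of $\Gamma$ in $\mathrm{Homeo}_+(\bar S)$ is a compact group. Averaging Lebesgue measure over it gives an invariant probability measure $\mu$. By minimality $\mu$ has full support. It has no atoms: the atoms of maximal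 mass would form a finite nonempty invariant set. So $x\mapsto\mu([0,x])$ conjugates $\Gamma$ into the rotations, a contradiction. Hence some nondegenerate arc is contractible. Translates and subarcs of contractible arcs are contractible, so by minimality every point is interior to a contractible arc.

**Step 2: the map $\vartheta$.** We measure how far a contractible arc starting at $x$ can reach. On $\mathbb R$ let
$$\vartheta(x)=\sup\{y\in(x,x+1):[x,y]\text{ projects to a contractible arc}\}.$$
Then $x<\vartheta(x)\le x+1$. It is nondecreasing: if $x<x'$ and $[x,y]$ is contractible with $y>x'$, then $[x',y]$ is too; and if all such $y$ are $\le x'$, then $\vartheta(x)\le x'<\vartheta(x')$. It commutes with $T:x\mapsto x+1$ and with all lifts of elements of $\Gamma$, since contractibility is $\Gamma$-invariant. The open set where $\vartheta$ is locally constant and the open set $\mathbb R\setminus\overline{\vartheta(\mathbb R)}$ are invariant under all these lifts, so by minimality each is $\emptyset$ or $\mathbb R$. Neither is $\mathbb R$: $\vartheta$ is not constant because $\vartheta(x)>x$, and its image is nonempty. So both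 are empty. Hence $\vartheta$ is strictly increasing with dense image. A monotone map with dense image has no jumps, so $\vartheta$ is continuous, and it is a homeomorphism of $\mathbb R$. For $\zeta\in\langle\vartheta,T\rangle$, $\mathrm{Fix}(\zeta)$ is closed and invariant under all lifts, hence $\emptyset$ or $\mathbb R$; so the abelian group $\langle\vartheta,T\rangle$ acts freely on $\mathbb R$.

**Step 3: $\langle\vartheta,T\rangle$ is infinite cyclic.** Let $\bar\vartheta$ be the induced map of $\bar S$. If its rotation number were irrational, its unique minimal set would be $\Gamma$-invariant, hence $\bar S$. Then $\bar\vartheta$ would be conjugate to an irrational rotation, and $\Gamma$, which centralizes it, to rotations (a homeomorphism commuting with an irrational rotation commutes with all rotations, so it is one). This is a contradiction. So $\vartheta^aT^b$ has a fixed point for some $a\ge1$, $b\in\mathbb Z$, and by freeness $\vartheta^a=T^{-b}$. Thus $\langle\vartheta,T\rangle$ is finitely generated abelian, torsion free and of rank one, so it is $\langle\sigma\rangle\cong\mathbb Z$ with $\sigma(x)>x$, and $T=\sigma^\kappa$,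 $\vartheta=\sigma^m$ with $\kappa,m\ge1$, since $T$ and $\vartheta$ move points to the right. Let $\theta$ be induced by $\sigma$ on $\bar S$. It has finite order and commutes with $\Gamma$. If $\theta^j$ has a fixed point, then some $\sigma^jT^{-i}$ has one and is the identity, so $\theta^j=\mathrm{id}$; so $\langle\theta\rangle$ acts freely. And $\tilde S=\mathbb R/\langle\sigma\rangle$.

**Step 4: contracting arcs of $\tilde S$.** A proper closed arc $Q\subset\tilde S$ lifts to $[x,y]$ with $y<\sigma(x)\le\vartheta(x)$. So $[x,y]$ projects to a contractible arc of $\bar S$, and there are $g_n\in\Gamma$ contracting it. Pass to a subsequence such that $g_nQ$ converges to a point $\tilde z\in\tilde S$. The action on $\tilde S$ is minimal as a quotient of a minimal action; choose $h\in\Gamma$ with $h\tilde z\in O$. Then $hg_nQ\subset O$ for large $n$. $\square$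

## 8. Centralizers in a free product

Here is where the disconnectedness of $\Lambda$ enters: $H=A(\Lambda)=A(\Lambda_1)*A(\Lambda_2)$.

**Lemma 9.** For every $W\in H\setminus1$ there is $g\in H$ with $C_H(W)\cap C_H(gWg^{-1})=1$.

*Proof.* Consider the Bass–Serre tree of $A(\Lambda_1)*A(\Lambda_2)$. Edge stabilizers are trivial, so a nontrivial elliptic element fixes exactly one vertex.

If $W$ fixes the vertex $p$, then $C_H(W)$ preserves $\mathrm{Fix}(W)=\{p\}$. Take $g$ with $gp\ne p$. An element of the intersection fixes $p$ and $gp$, hence an edge, so it is trivial.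

If $W$ is hyperbolic with axis $\ell$, take $1\ne g$ in the stabilizer of a vertex of $\ell$ (a conjugate of some $A(\Lambda_i)\neq1$). If $g\ell=\ell$, then $g$ acts on $\ell$ with a fixed vertex, so $g^2$ fixes $\ell$ pointwise and $g^2=1$, contradicting (R1). So $g\ell\ne\ell$. Let $z\neq1$ be in the intersection. It is not elliptic, or $W$, commuting with $z$, would fix its unique fixed vertex. So $z$ is hyperbolic. Commuting with $W$ and $gWg^{-1}$, it preserves $\ell$ and $g\ell$; a hyperbolic element preserves only one line, its axis, so $\ell=g\ell$, a contradiction. $\square$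

**Lemma 10.** Finitely many nontrivial normal subgroups of $H$ have nontrivial intersection.

*Proof.* By induction it is enough to treat two, $N_1$ and $N_2$. If $N_1\cap N_2=1$, they commute, as $[N_1,N_2]\subset N_1\cap N_2$. Take $W\in N_1\setminus1$ and $g$ as in Lemma 9. Then $gWg^{-1}\in N_1$, so $N_2\subset C_H(W)\cap C_H(gWg^{-1})=1$, a contradiction. $\square$

Lemma 9 fails for $F_2\times F_2=A(C_4)$: if $W$ lies in the first factor, so does $gWg^{-1}$, and both centralizers contain the second factor.

## 9. Proof of Theorem 2

Let $V$ be the vertex set of $\Lambda$. For $v\in V$ let $V_v$ be its set of neighbours and $F_v=\langle V_v\rangle$; $F_v$ commutes with $v$. By (L) and (R3), $F_v$ contains a nonabelian free group, so $F_v^{(j)}\ne1$ for all $j$. Suppose $H$ acts faithfully on $X$ by $C^{1,\tau}$ diffeomorphisms. We derive a contradiction.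

The obvious plan is to take a component $A$ of $X\setminus\mathrm{Fix}(v)$ and apply Theorem 3(i) with $c=v$, $F=F_v$, $I=A$, to conclude that $F_v^{(k)}$ is trivial there. It stops at once: $F_v$ permutes the components of $X\setminus\mathrm{Fix}(v)$ but need not preserve $A$. Step 2 below repairs this by passing to a vertex with a larger component, and Step 4 by passing to a vertex that moves the point most.

**Step 1: every $v\in V$ may be assumed to have a fixed point.** The aim is to rule out irrational rotation numbers. For $[0,1]$ there is nothing to do. Let $X=S^1$ and suppose $v$ has irrational rotation number, with minimal set $M_v$. $F_v$ preserves $M_v$, because it is unique. On the circle obtained by collapsing the closures of the gaps of $M_v$, $v$ is conjugate to an irrational rotation and $F_v$, centralizing it, to rotations. So $E=[F_v,F_v]$ acts trivially there, i.e. it fixes $M_v$ pointwise and preserves each gap $J$. If there are no gaps, $E=1$, a contradiction. Otherwise the $v^mJ$, $m\ge0$, are pairwise disjoint, since $v$ has no periodic point. So Theorem 3(ii) with $c=v$, $F=E$, $I=J$ gives $E^{(k)}|_J=\mathrm{id}$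 for all $J$. Hence $F_v^{(k+1)}=E^{(k)}=1$, a contradiction. So all rotation numbers are rational, and for some $q\ge1$ every $v^q$ has a fixed point. By (R2) we may replace $H,V$ by $\langle v^q:v\in V\rangle$, $\{v^q:v\in V\}$, which is again $A(\Lambda)$ with its vertex generators. From now on every $v\in V$ has a fixed point.

**The subgroup $N$.** With this $H$ and $V$, let $N_v$ be the normal closure of $F_v^{(k)}$ in $H$. By Lemma 10,
$$N:=\bigcap_{v\in V}N_v\ne1,$$
and $N$ is normal in $H$. An element of $N$ can be written, for each $v$, as a product of conjugates of elements of $F_v^{(k)}$; we may choose the $v$ that suits the place where we look. For $y\in U_v$ let $A_v(y)$ be the component of $X\setminus\mathrm{Fix}(v)$ containing $y$. It is an interval preserved by $v$.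

**Step 2: a chain argument.** The purpose is to find a component preserved by the commuting group. *For $y\in U_v$ there is $v^*\in V$ with $y\in U_{v^*}$, $A_{v^*}(y)\supseteq A_v(y)$ and $F_{v^*}$ preserving $A_{v^*}(y)$.* If some $w\in V_v$ does not preserve $A=A_v(y)$, then $wA\cap A=\emptyset$. So $w$ has no fixed point in $A$ and $A\subset A_w(y)$, with $A\ne A_w(y)$ since $w$ preserves the latter. Repeat with $w$ in place of $v$. The intervals strictly increase, so no element of $V$ repeats, and the process stops.

**Step 3: $\mathrm{Fix}(H)\ne\emptyset$.** This is clear for $[0,1]$. Let $X=S^1$ and suppose $\mathrm{Fix}(H)=\emptyset$.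

*Collapsing to a minimal action.* If $H$ has a finite orbit, each $v$, having a fixed point, fixes all its periodic points and so fixes this orbit pointwise; then $\mathrm{Fix}(H)\neq\emptyset$, a contradiction. Otherwise let $\mathcal K$ be a minimal nonempty closed invariant set. It is infinite, and its set of accumulation points is closed, invariant and nonempty, so $\mathcal K$ is perfect. Its boundary is closed and invariant, so $\mathcal K=S^1$ or $\mathcal K$ has empty interior. Let $\pi:S^1\to\bar S$ collapse the closures of its gaps ($\pi=\mathrm{id}$ if $\mathcal K=S^1$); these closures are pairwise disjoint as $\mathcal K$ is perfect, and $\bar S$ is a circle. $H$ acts on $\bar S$ (write $\bar g$), minimally: if $C\subset\bar S$ is nonempty, closed and invariant, then $\pi^{-1}(C)\cap\mathcal K$ is nonempty, since every fibre meets $\mathcal K$, so it is $\mathcal K$, and $C=\pi(\mathcal K)=\bar S$. Each $\bar v$ has a fixed point. So if the action on $\bar S$ were conjugate into rotations, it would be trivial, contradicting minimality. Take $\theta$ and $\mathrm{pr}:\bar S\to\tilde S$ from Lemma 8.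

*A component on which Theorem 3 applies.* Choose $b\in V$ and $\bar y=\pi(y)$ with $\bar b\bar y\ne\bar y$. Let $v^*$ be given by Step 2 for $(b,y)$; put $A=A_{v^*}(y)$, $F=F_{v^*}$. We claim that $\bar v^*$ moves $\bar y$. If $\bar v^*$ fixed $\bar y$, then $v^*$ would fix the endpoints of the fibre $\pi^{-1}(\bar y)$, so $A\subset\pi^{-1}(\bar y)$. But $A\supset A_b(y)\ni y,by$ and $\pi(by)\ne\pi(y)$, a contradiction. So let $\bar A\ni\bar y$ be the component of $\bar S\setminus\mathrm{Fix}(\bar v^*)$.

*Its translates by $\theta$.* For any component $\bar A'$ of $\bar S\setminus\mathrm{Fix}(\bar v^*)$, the interval $\pi^{-1}(\bar A')$ contains no fixed point of $v^*$. Its endpoints are endpoints of fibres over fixed points of $\bar v^*$, hence fixed by $v^*$. So $\pi^{-1}(\bar A')$ is a component of $S^1\setminus\mathrm{Fix}(v^*)$. In particular $A=\pi^{-1}(\bar A)$, and each $A_j:=\pi^{-1}(\theta^j\bar A)$ is a component of $S^1\setminus\mathrm{Fix}(v^*)$, because $\theta$ commutes with $\bar v^*$. $F$ preserves $A$, so it preserves $\bar A$, $\theta^j\bar A$ and $A_j$. By Theorem 3(i) with $c=v^*$ and $I=A_j$, $F^{(k)}$ is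 trivial on
$$P:=\bigcup_jA_j=(\mathrm{pr}\circ\pi)^{-1}(\tilde A),$$
where $\tilde A=\mathrm{pr}(\bar A)$ is open and nonempty.

*Contracting $\mathrm{Fix}(b)$ into $P$.* The map $\tilde b$ induced on $\tilde S$ moves $\mathrm{pr}(\bar y)$: if $\bar b\bar y=\theta^j\bar y$, then, as $\theta$ commutes with $\bar b$ and has finite order, $\bar y$ is $\bar b$-periodic, hence fixed, as $\bar b$ has a fixed point; a contradiction. So $\mathrm{pr}\,\pi(\mathrm{Fix}(b))\subset\mathrm{Fix}(\tilde b)$ lies in a proper closed arc. By Lemma 8 there is $g\in H$ with $g\,\mathrm{Fix}(b)\subset P$. Put $\beta=gbg^{-1}$, so that $\mathrm{Fix}(\beta)=g\,\mathrm{Fix}(b)$, and take $1\ne f\in F^{(k)}$. Since $f=\mathrm{id}$ on the open set $P\supset\mathrm{Fix}(\beta)$, $\mathrm{supp}f$ is a nonempty compact subset of $U_\beta$. It meets finitely many components of $U_\beta$, each preserved by $\beta$, which has no fixed point there; so $\beta^n\mathrm{supp}f\cap\mathrm{supp}f=\emptyset$ for $|n|\ge n_0$, for some $n_0\geq 1$. The elements $\beta^{jn_0}f\beta^{-jn_0}$, $j\in\mathbb Z$, have pairwise disjoint nonempty supports and infinite order, so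 they generate a free abelian group of infinite rank, contradicting (R1). Hence $\mathrm{Fix}(H)\ne\emptyset$.

**Step 4: every $W\in N$ is the identity near every $x\in\mathrm{Fix}(H)$.** This makes supports of elements of $N$ compact in the complement of $\mathrm{Fix}(H)$. Treat one side of $x$ in $X$; use a local coordinate with $x=0$ and the side $[0,\delta_0]$.

*Case 1: $v'(0)\ne1$ for some $v\in V$.* Then $0$ is isolated in $\mathrm{Fix}(v)$, and there is a component $A$ of $X\setminus\mathrm{Fix}(v)$ with endpoint $0$ on our side. $F_v$ fixes $0$, preserves orientation and permutes the components, so it preserves $A$. By Theorem 3(i), $F_v^{(k)}$ is trivial on $A$. Write $W=\prod_jg_jf_jg_j^{-1}$ with $f_j\in F_v^{(k)}$, $g_j\in H$. Each factor fixes $g_jA$ pointwise, so $W$ is trivial on the finite intersection $\bigcap_jg_jA$, which contains a one-sided neighbourhood of $0$ on our side, since the $g_j$ fix $0$.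

*Case 2: $v'(0)=1$ for all $v\in V$.* No single $v$ is good near $0$; at each point $y$ we use the generator that moves $y$ most. For each $v$ fix an expression $W=\prod_jg_{v,j}f_{v,j}g_{v,j}^{-1}$ with $f_{v,j}\in F_v^{(k)}$. Let $R\ge1$ bound the word lengths of all $g_{v,j}$ in $V^{\pm1}$. Let $\varepsilon=1/(4R)$ and shrink $\delta_0$ so that $|s'-1|\le\varepsilon$ on $[0,\delta_0]$ for $s\in V^{\pm1}$, with $s[0,\delta_0]$ inside the coordinate chart. By the mean value theorem
$$|(sz-z)-(sy-y)|\le\varepsilon|z-y|\qquad(y,z\in[0,\delta_0]). \tag{4}$$
Let $0<y\le\delta_0/2$ and $\Delta=\max_{s\in V^{\pm1}}|sy-y|$. By (4) with $z=0$, $\Delta\le\varepsilon y$. If $\Delta=0$, $H$ fixes $y$, and $Wy=y$. Let $\Delta>0$.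

A word of length $i\le R$ moves $y$ by at most $2i\Delta$. We prove this by induction: if $y_i$ is the image of $y$ under a word of length $i<R$ and $|y_i-y|\le2i\Delta$, then $2i\Delta\le2R\varepsilon y=y/2$, so $y_i\in[0,\delta_0]$ and, by (4), $|sy_i-y_i|\le\Delta+2i\varepsilon\Delta\le2\Delta$ for $s\in V^{\pm1}$.

Pick $v\in V$ and $s=v^{\pm1}$ with $|sy-y|=\Delta$. If $sz=z$ with $z\in[0,\delta_0]$, then (4) gives $\Delta\le\varepsilon|z-y|$. So $s$ has no fixed point at distance $<\Delta/\varepsilon=4R\Delta$ from $y$; note that $4R\Delta\le y$, so these points lie in $(0,2y)\subset[0,\delta_0]$. Since $2R\Delta<4R\Delta$, the interval $A:=A_v(y)$ contains $gy$ for all $g$ of length $\le R$. In particular $wy\in A$ for $w\in V_v$, so $wA=A$; thus $F_v$ preserves $A$, and by Theorem 3(i) $F_v^{(k)}$ is trivial on $A$. Since $g_{v,j}^{-1}y\in A$, the element $f_{v,j}$ fixes $g_{v,j}^{-1}y$, and so each $g_{v,j}f_{v,j}g_{v,j}^{-1}$ fixes $y$. So $Wy=y$ for all $y\in[0,\delta_0/2]$.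

**Step 5: moving supports apart.** The last step turns disjoint supports into commuting elements, against Lemma 9. By Step 4, for $W\in N$ the compact set $\mathrm{supp}\,W$ is disjoint from $\mathrm{Fix}(H)$, so it meets only finitely many components $M$ of $X\setminus\mathrm{Fix}(H)$. Since $\mathrm{Fix}(H)\ne\emptyset$ is fixed pointwise, $H$ preserves each component, and each component is an interval. Choose $W\in N\setminus1$ for which the number of components met is minimal; it is $\ge1$. Let $M$ be a component meeting $\mathrm{supp}W$. The set $\mathrm{supp}W\cap M$ is compact, since $\mathrm{supp}W$ avoids the endpoints of $M$; let $T\subset M$ be a compact interval containing it. Let $g$ be as in Lemma 9 for $W$, and $T'\subset M$ a compact interval containing $T\cup gT$.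

$H$ has no fixed point in $M$. The supremum of the $H$-orbit of $\min T'$ would be fixed by $H$ if it lay in $M$; so it is the right end of $M$, and some $h\in H$ satisfies $h(\min T')>\max T'$. Thus $hT'\cap T'=\emptyset$, so $hT\cap T=hgT\cap T=\emptyset$. On $M$, the elements $W$, $hWh^{-1}$, $(hg)W(hg)^{-1}$ are supported in $T$, $hT$, $hgT$. Hence $[W,hWh^{-1}]$ and $[W,(hg)W(hg)^{-1}]$, which lie in $N$, are trivial on $M$. On a component not met by $\mathrm{supp}W$, both $W$ and its conjugates are trivial, because $H$ preserves the component; so the supports of the two commutators meet only components met by $\mathrm{supp}W$, and not $M$. By minimality both commutators are trivial. Conjugating by $h^{-1}$, the element $h^{-1}Wh\ne1$ commutes with $W$ and with $gWg^{-1}$: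
$$1\ne h^{-1}Wh\in C_H(W)\cap C_H(gWg^{-1})=1,$$
a contradiction. This proves Theorem 2 and, by Section 3, Theorem 1. $\square$
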